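\title{The variance of the in-sample entropic map estimator for subGaussian measures}

\begin{abstract}
Werenski, Murphy and Aeron conjectured that the in-sample estimator of the entropic optimal transport map between subGaussian measures $\mu$ and $\nu$, computed from a batch of size $m$, has variance $O(1/m)$ in $L^2(\mu)$. We show that the conjecture is false in every dimension and for every regularization parameter $\varepsilon$, even for $\mu=\nu$: for each $\delta\in(0,\frac12)$ there is a subGaussian measure for which the variance is at least $c\,m^{-1/2-\delta}\log m$ for infinitely many $m$. The exponent $\frac12$ is the worst case, since the mean squared error is always $O(m^{-1/2}(1+\log m)^{d+2})$. The conjectured rate holds when the subGaussian scales satisfy $\sigma_\mu\sigma_\nu\le\varepsilon/48$, in particular when one of the measures has compact support, and it fails for some pair as soon as $\sigma_\mu\sigma_\nu>\varepsilon/2$.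
\end{abstract}

\section{The estimator, the conjecture and the results}\label{sec:intro}

Fix a dimension $d\ge1$ and a parameter $\varepsilon>0$. For probability measures $\alpha,\beta$ on $\mathbb{R}^d$ let $\Pi(\alpha,\beta)$ be the set of couplings, that is, of probability measures on $\mathbb{R}^d\times\mathbb{R}^d$ with marginals $\alpha$ and $\beta$. The entropy-regularized optimal transport problem with squared Euclidean cost is
\begin{equation}\label{eq:eot}
\min_{\pi\in\Pi(\alpha,\beta)}\ \int\|x-y\|^2\,d\pi(x,y)+\varepsilon\,\mathsf{KL}(\pi\,\|\,\alpha\otimes\beta),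
\end{equation}
where $\mathsf{KL}(\pi\,\|\,\omega)=\int\log\frac{d\pi}{d\omega}\,d\pi$ if $\pi\ll\omega$ and $+\infty$ otherwise. The first term rewards couplings that move mass a short distance, and the second rewards couplings close to independence.

For $\sigma>0$ let $\mathcal G(\sigma)$ be the class of probability measures $\alpha$ with $\int e^{\|x\|^2/\sigma^2}\,d\alpha(x)<\infty$. A measure is \emph{subGaussian} if it lies in $\mathcal G(\sigma)$ for some $\sigma$. The classes increase with $\sigma$. A compactly supported measure lies in all of them, and the Gaussian $N(0,s^2I)$ lies in $\mathcal G(\sigma)$ exactly when $\sigma^2>2s^2$.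

Let $\mu$ (the source) and $\nu$ (the target) be subGaussian. Then \eqref{eq:eot} with $(\alpha,\beta)=(\mu,\nu)$ has a unique minimizer $\pi_*$, which has a density $p$ with respect to $\mu\otimes\nu$; see Section~\ref{sec:population}. The \emph{entropic map}
\[
T_*(x)=\mathbb{E}_{\pi_*}[Y\mid X=x]=\int y\,p(x,y)\,d\nu(y)
\]
is the barycenter of the mass that $\pi_*$ sends away from $x$. We want to estimate it from samples.

\subsection*{The estimator}
Let $m\ge2$. Draw $X_2,\dots,X_m$ from $\mu$ and $Y_1,\dots,Y_m$ from $\nu$, all independent. Given a query point $x\in\mathbb{R}^d$, put $X_1=x$, let $\hat\pi=(\hat\pi_{ij})_{i,j=1}^m$ be the optimal plan of \eqref{eq:eot} between the empirical measures $\frac1m\sum_i\delta_{X_i}$ and $\frac1m\sum_j\delta_{Y_j}$, and set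
\[
T_{1,m}(x)=m\sum_{j=1}^m\hat\pi_{1j}Y_j .
\]
The query point is thus placed inside the sample, and the estimate is the barycenter of its row. The weights $m\hat\pi_{1j}$ sum to one, so $\|T_{1,m}(x)\|\le\max_j\|Y_j\|$, and the integrated variance
\[
\mathcal V_m=\mathbb{E}\,\|T_{1,m}-\mathbb{E}T_{1,m}\|^2_{L^2(\mu)}=\int\mathbb{E}\,\|T_{1,m}(x)-\mathbb{E}T_{1,m}(x)\|^2\,d\mu(x)
\]
is finite. For $n=km$, the \emph{batched} estimator $\hat T_n=\frac1k\sum_{i=1}^kT^{(i)}_{1,m}$ averages $k$ copies of $T_{1,m}$ built from independent batches of samples. The copies are independent and identically distributed, so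
\[
\mathbb{E}\,\|\hat T_n-\mathbb{E}\hat T_n\|^2_{L^2(\mu)}=\frac{\mathcal V_m}k,\qquad
\mathbb{E}\,\|\hat T_n-T_*\|^2_{L^2(\mu)}=\|\mathbb{E}T_{1,m}-T_*\|^2_{L^2(\mu)}+\frac{\mathcal V_m}k .
\]

\subsection*{The conjecture}
Werenski, Murphy and Aeron \cite{WMA} conjectured that for all subGaussian $\mu,\nu$ one has $\mathcal V_m\le C/m$, or equivalently $\mathbb{E}\|\hat T_n-\mathbb{E}\hat T_n\|^2_{L^2(\mu)}\le C/n$, with a constant $C$ that may depend on $\mu,\nu,d,\varepsilon$ but not on $m,k,n$. Both forms say that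
\begin{equation}\label{eq:conj}
\sup_{m\ge2}\ m\,\mathcal V_m<\infty ,
\end{equation}
and they mean that the variance of $\hat T_n$ is $O(1/n)$ however the samples are cut into batches.

The rate $1/m$ is the natural guess. If $\mu=\delta_{x_0}$ and $x=x_0$, all rows of $\hat\pi$ are equal, so $\hat\pi_{ij}=m^{-2}$, $T_{1,m}(x_0)=\frac1m\sum_jY_j$ and $m\mathcal V_m=\mathbb{E}\|Y_1-\mathbb{E}Y_1\|^2$. In general one expects $m^2\hat\pi_{1j}\approx p(x,Y_j)$, and then $T_{1,m}(x)$ resembles the average $\frac1m\sum_jp(x,Y_j)Y_j$ of independent terms, whose integrated variance is at most $\frac1m\iint p^2\|y\|^2\,d\mu\,d\nu$. This computation also shows the weak point. The density $p$ contains the factor $e^{2x\cdot y/\varepsilon}$, which grows at the same Gaussian order at which the tails of $\mu$ and $\nu$ decay. The outcome should therefore depend on the size of the subGaussian scales relative to $\varepsilon$, and it does.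

\subsection*{Results}

\begin{theorem}[The conjecture fails]\label{thm:log}
Let $d\ge1$, $\varepsilon>0$ and $\sigma_\mu\sigma_\nu>\varepsilon/2$. There are $\mu\in\mathcal G(\sigma_\mu)$ and $\nu\in\mathcal G(\sigma_\nu)$ with
\[
\limsup_{m\to\infty}\frac m{\log m}\,\mathcal V_m>0 .
\]
If $\sigma_\mu=\sigma_\nu$, one can take $\mu=\nu$.
\end{theorem}

\begin{theorem}[It fails by a power of $m$]\label{thm:poly}
Let $d\ge1$, $\varepsilon>0$, $a\in(0,1)$ and $\sigma^2>2\varepsilon/a$. There is $\mu=\nu\in\mathcal G(\sigma)$ with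
\[
\limsup_{m\to\infty}\frac{m^{(1+a)/2}}{\log m}\,\mathcal V_m>0 .
\]
In particular, for every $\delta\in(0,\frac12)$ there are a subGaussian measure $\mu=\nu$ and $c>0$ such that $\mathcal V_m\ge c\,m^{-1/2-\delta}\log m$ for infinitely many $m$.
\end{theorem}

In both theorems the measures can be chosen purely atomic, and they can be chosen with smooth densities.

\begin{theorem}[General upper bound]\label{thm:upper}
For all subGaussian $\mu,\nu$ there is $C=C(\mu,\nu,d,\varepsilon)$ such that, for all $m\ge2$,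
\[
\mathcal V_m\le\mathbb{E}\,\|T_{1,m}-T_*\|^2_{L^2(\mu)}\le C\,m^{-1/2}(1+\log m)^{d+2}.
\]
\end{theorem}

\begin{theorem}[Small scales]\label{thm:small}
If $\mu\in\mathcal G(\sigma_\mu)$ and $\nu\in\mathcal G(\sigma_\nu)$ with $\sigma_\mu\sigma_\nu\le\varepsilon/48$, there is $C=C(\mu,\nu,d,\varepsilon)$ such that, for all $m\ge2$,
\[
\mathcal V_m\le\mathbb{E}\,\|T_{1,m}-T_*\|^2_{L^2(\mu)}\le C/m .
\]
In particular this holds for every $\varepsilon>0$ if one of $\mu,\nu$ is subGaussian and the other has compact support or, more generally, integrates $e^{\lambda\|x\|^2}$ for all $\lambda>0$.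
\end{theorem}

By Theorems~\ref{thm:poly} and~\ref{thm:upper} the worst-case exponent over subGaussian pairs is $\frac12$: no bound $\mathcal V_m\le Cm^{-\gamma}$ with $\gamma>\frac12$ holds for all such pairs, and $m^{-1/2}$ holds up to logarithms. By Theorems~\ref{thm:log} and~\ref{thm:small}, the bound \eqref{eq:conj} holds for all pairs in $\mathcal G(\sigma_\mu)\times\mathcal G(\sigma_\nu)$ when $\sigma_\mu\sigma_\nu/\varepsilon\le\frac1{48}$ and fails for some pair when $\sigma_\mu\sigma_\nu/\varepsilon>\frac12$. We do not settle the range $(\frac1{48},\frac12]$, nor the exact exponent as a function of $\sigma_\mu\sigma_\nu/\varepsilon$ above the threshold.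

Section~\ref{sec:plan} describes the matrix $\hat\pi$ and isolates the one inequality on which the counterexamples of Section~\ref{sec:lower} rest. Section~\ref{sec:population} bounds the density $p$ and splits the error into two parts, which are estimated in Section~\ref{sec:upper} for Theorem~\ref{thm:upper} and in Section~\ref{sec:small} for Theorem~\ref{thm:small}. Balls are closed, $e_1$ is the first coordinate vector, and $c,C$ denote positive constants that do not depend on $m$ and may change from line to line.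

\section{The empirical plan}\label{sec:plan}

Put $\kappa=2/\varepsilon$. For measures $\alpha,\beta$ with finite second moments, expanding the square shows that the objective in \eqref{eq:eot} equals
\[
\int\|x\|^2\,d\alpha+\int\|y\|^2\,d\beta+\varepsilon\Big(\mathsf{KL}(\pi\,\|\,\alpha\otimes\beta)-\int\kappa\,x\cdot y\,d\pi\Big),
\]
and the first two terms do not depend on $\pi$. The optimal plan sees the points and $\varepsilon$ only through the function $\kappa\,x\cdot y$. This gives a symmetry that we use twice.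

\begin{remark}[Rescaling]\label{rem:scale}
Let $s,t>0$. Replace every source point $x$ by $x/s$, every target point $y$ by $y/t$, and $\kappa$ by $st\kappa$. Then $\kappa\,x\cdot y$ and the relative entropy are unchanged, so the matrix $\hat\pi$ is unchanged and $\pi_*$ is replaced by its image. The values of $T_{1,m}$ and $T_*$ are divided by $t$, and $\mathcal V_m$ and $\mathbb{E}\|T_{1,m}-T_*\|^2_{L^2(\mu)}$ are divided by $t^2$. The classes $\mathcal G(\sigma_\mu)$, $\mathcal G(\sigma_\nu)$ become $\mathcal G(\sigma_\mu/s)$, $\mathcal G(\sigma_\nu/t)$. The invariant quantity is $\kappa\sigma_\mu\sigma_\nu=2\sigma_\mu\sigma_\nu/\varepsilon$, which is why the theorems are stated in terms of it.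
\end{remark}

Let $\Pi_m$ be the set of nonnegative $m\times m$ matrices whose row and column sums all equal $1/m$. For given points $X_i,Y_j$, the matrix $\hat\pi$ is the minimizer over $\Pi_m$ of
\[
F(\pi)=\sum_{i,j}\pi_{ij}\log(m^2\pi_{ij})-\kappa\sum_{i,j}\pi_{ij}\,X_i\cdot Y_j ,\qquad 0\log0=0 .
\]

\begin{lemma}\label{lem:form}
The function $F$ has a unique minimizer $\hat\pi$ on $\Pi_m$, and $\hat\pi$ is the only matrix in $\Pi_m$ of the form
\begin{equation}\label{eq:form}
\hat\pi_{ij}=m^{-2}\,e^{\kappa X_i\cdot Y_j-\hat\varphi_i-\hat\psi_j},\qquad\hat\varphi_i,\hat\psi_j\in\mathbb{R}.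
\end{equation}
If $X_i=X_{i'}$ then $\hat\varphi_i=\hat\varphi_{i'}$, and if $Y_j=Y_{j'}$ then $\hat\psi_j=\hat\psi_{j'}$.
\end{lemma}

\begin{proof}
$F$ is continuous and strictly convex on the compact convex set $\Pi_m$, so the minimizer exists and is unique. Its entries are positive. Otherwise, move from $\hat\pi$ toward the matrix with all entries $m^{-2}$: each vanishing entry contributes $tm^{-2}\log t$ at time $t$, which has slope $-\infty$ at $t=0$, while all other terms have finite slope, so $F$ decreases. Now let $\pi\in\Pi_m$ have positive entries. By convexity, $\pi$ minimizes $F$ if and only if the gradient $g_{ij}=1+\log(m^2\pi_{ij})-\kappa X_i\cdot Y_j$ is orthogonal to every matrix with zero row and column sums. If $g_{ij}$ is the sum of a function of $i$ and a function of $j$, it is orthogonal to such matrices. Conversely, testing with the matrix that has entries $+1$ at $(i,j),(1,1)$ and $-1$ at $(i,1),(1,j)$ gives $g_{ij}=g_{i1}+g_{1j}-g_{11}$. So minimality is equivalent to \eqref{eq:form}. The row condition reads $e^{\hat\varphi_i}=\frac1m\sum_je^{\kappa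 X_i\cdot Y_j-\hat\psi_j}$, and its right side depends on $i$ only through $X_i$; the same holds for columns.
\end{proof}

When sample points coincide, the lemma says that their rows or columns are equal. The measure $\sum_{i,j}\hat\pi_{ij}\delta_{(X_i,Y_j)}$ then has density $e^{\kappa x\cdot y-\hat\varphi(x)-\hat\psi(y)}$ with respect to the product of the empirical measures, and the gradient criterion of the proof, applied on the set of distinct atoms, shows that it minimizes \eqref{eq:eot}. So the matrix and the measure formulations agree. By uniqueness, permuting the $X_i$ or the $Y_j$ permutes the rows or columns of $\hat\pi$. Also $\hat\pi$ depends continuously on the points, as the unique minimizer over a fixed compact set of a jointly continuous function, so all quantities below are measurable.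

The numbers $\hat\varphi_i,\hat\psi_j$ are not explicit, but they cancel in cross ratios:
\begin{equation}\label{eq:cross}
\hat\pi_{ij}\,\hat\pi_{i'j'}=\hat\pi_{ij'}\,\hat\pi_{i'j}\;e^{\kappa(X_i-X_{i'})\cdot(Y_j-Y_{j'})}.
\end{equation}
On the line, if $X_i$ is far to the right of $X_{i'}$ and $Y_j$ is far to the right of $Y_{j'}$, the order-reversing product $\hat\pi_{ij'}\hat\pi_{i'j}$ is exponentially smaller than the order-preserving one. We sum this over blocks. For index sets $I,J$ write $\hat\pi(I,J)=\sum_{i\in I,\,j\in J}\hat\pi_{ij}$.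

\begin{lemma}[Crossing inequality]\label{lem:cross}
Let $I,I'$ be sets of rows, one of which is a single row, and let $J,J'$ be sets of columns. Suppose that $(X_i-X_{i'})\cdot(Y_j-Y_{j'})\ge D$ for all $i\in I$, $i'\in I'$, $j\in J$, $j'\in J'$. If $s\ge0$ satisfies $\hat\pi(I,J')\ge s/m$ and $\hat\pi(I',J)\ge s/m$, then $s^2\le m\,e^{-\kappa D}$.
\end{lemma}

\begin{proof}
By \eqref{eq:cross}, $\hat\pi_{ij'}\hat\pi_{i'j}\le e^{-\kappa D}\hat\pi_{ij}\hat\pi_{i'j'}$. Summing over the four indices gives
\[
s^2/m^2\le\hat\pi(I,J')\,\hat\pi(I',J)\le e^{-\kappa D}\,\hat\pi(I,J)\,\hat\pi(I',J').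
\]
On the right, the factor that belongs to the single row is at most $1/m$ and the other is at most $1$.
\end{proof}

\section{Counterexamples}\label{sec:lower}

To bound a variance from below it is enough to find two events of probability bounded away from zero on which the estimate takes distant values. If $Z$ is a real random variable and $b_1<b_2$, then
\begin{equation}\label{eq:var}
\operatorname{Var}Z\ge\tfrac14(b_2-b_1)^2\,\min\{\mathbb{P}(Z\le b_1),\mathbb{P}(Z\ge b_2)\},
\end{equation}
because $\mathbb{E}Z$ is at distance at least $(b_2-b_1)/2$ from $(-\infty,b_1]$ or from $[b_2,\infty)$. We apply this to $Z=T_{1,m}(x)\cdot e_1$, whose variance is at most $\mathbb{E}\|T_{1,m}(x)-\mathbb{E}T_{1,m}(x)\|^2$.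

\subsection{A two-point measure}

\begin{example}\label{ex:two}
Let $d=1$, $\mu=\nu=(1-q)\delta_0+q\delta_R$, $m\ge3$, and take the query $x=R$. If all $Y_j$ vanish, then $T_{1,m}(R)=0$. Suppose instead that $X_2=\dots=X_m=0$ and that exactly one $Y_j$, say $Y_1$, equals $R$. Equal points have equal rows and columns, so $\hat\pi$ is determined by $s=1-m\hat\pi_{11}$: for $i,j\ne1$ the margins give
\[
\hat\pi_{11}=\frac{1-s}m,\qquad\hat\pi_{1j}=\hat\pi_{i1}=\frac s{m(m-1)},\qquad\hat\pi_{ij}=\frac{m-1-s}{m(m-1)^2},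
\]
and \eqref{eq:cross} becomes
\[
(1-s)(m-1-s)=s^2e^{\kappa R^2},\qquad T_{1,m}(R)=(1-s)R .
\]
The equation gives $s^2\le me^{-\kappa R^2}$ and $1-s\le e^{\kappa R^2}/(m-2)$. So the query point is matched almost entirely with the single outlier $Y_1$ if $m\ll e^{\kappa R^2}$, and it almost ignores $Y_1$ if $m\gg e^{\kappa R^2}$.

Let $q\to0$ and $m=\lceil1/q\rceil$. The two events have probabilities $(1-q)^m\to e^{-1}$ and $mq(1-q)^{2m-2}\to e^{-2}$. If $m\ll e^{\kappa R^2}$, then \eqref{eq:var} gives variance of order $R^2$ at the query point, which has $\mu$-mass $q\ge1/m$; hence $m\mathcal V_m\ge cR^2$. A Gaussian tail of scale $\sigma_0$ allows $q=e^{-R^2/\sigma_0^2}$. Then $R^2\sim\sigma_0^2\log m$, and as $R\to\infty$ the condition $m\ll e^{\kappa R^2}$ holds when $1/\sigma_0^2<\kappa$, that is, when $\sigma_0^2>\varepsilon/2$. If $\sigma_0^2<\varepsilon/2$, then $s\to1$, both events give $T_{1,m}(R)=o(R)$, and this mechanism disappears.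
\end{example}

A fixed two-point measure has compact support and satisfies \eqref{eq:conj} by Theorem~\ref{thm:small}; the example only shows that its constant is large, at the one sample size $m\approx1/q$. To violate \eqref{eq:conj} with a single measure we superimpose infinitely many scales $R_\ell$, so sparse that at the sample size adapted to $R_\ell$ the smaller scales look like the origin and the larger ones do not appear in the sample.

\subsection{Lacunary mixtures}\label{sec:lac}
Fix $0<\sigma_0<\sigma$ and let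
\[
R_\ell=2^{\ell^2},\qquad q_\ell=e^{-R_\ell^2/\sigma_0^2},\qquad Q_\ell=\sum_{\ell'>\ell}q_{\ell'} .
\]
Fix $\ell_0\ge2$ with $\sum_{\ell\ge\ell_0}q_\ell\le\frac14$. Let $U$ be any random vector with $\|U\|\le1$. Both counterexamples are laws of $\xi e_1+U$, where $\xi$ is independent of $U$, takes values in $\{0\}\cup\{R_\ell/2,R_\ell:\ell\ge\ell_0\}$, and satisfies $\mathbb{P}(\xi\in\{R_\ell/2,R_\ell\})\le2q_\ell$. The choice $U=0$ gives an atomic measure. If $U$ has a smooth density, so does $\xi e_1+U$, since its density is a locally finite sum of translates. We use four facts.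
\begin{itemize}
\item[(a)] The law lies in $\mathcal G(\sigma)$: $\ \mathbb{E}e^{\|\xi e_1+U\|^2/\sigma^2}\le e^{1/\sigma^2}+2\sum_\ell e^{(R_\ell+1)^2/\sigma^2-R_\ell^2/\sigma_0^2}<\infty$ because $\sigma_0<\sigma$.
\item[(b)] $R_{\ell_0}\ge16$ and $R_{\ell-1}/R_\ell=2^{1-2\ell}\to0$. The unit balls about the possible values of $\xi e_1$ are disjoint, so every point of the support has a well-defined \emph{center} $\xi e_1$. We call $\xi$ its \emph{level}; the first coordinate of the point lies in $[\xi-1,\xi+1]$.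
\item[(c)] $q_\ell^{-b}Q_\ell\to0$ for every $b>0$. Indeed $q_{\ell+1}=q_\ell^{4^{2\ell+1}}\le q_\ell^2\le q_\ell/2$ for $\ell\ge\ell_0$, so $Q_\ell\le2q_{\ell+1}=2q_\ell^{4^{2\ell+1}}$.
\item[(d)] If the level of $x$ exceeds that of $x'$ by $\alpha\ge0$ and the level of $y$ exceeds that of $y'$ by $\beta\ge0$, then $(x-x')\cdot(y-y')\ge\alpha\beta-2\alpha-2\beta-4$, because $x-x'=\alpha e_1+u$ and $y-y'=\beta e_1+u'$ with $\|u\|,\|u'\|\le2$.
\end{itemize}

\subsection{One outlier: proof of Theorem~\ref{thm:log}}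
Let $\sigma^2=\sigma_\mu\sigma_\nu$. Remark~\ref{rem:scale} with $s=\sigma/\sigma_\mu$ and $t=\sigma/\sigma_\nu$ has $st=1$; it leaves $\kappa$ unchanged, maps $\mathcal G(\sigma)\times\mathcal G(\sigma)$ to $\mathcal G(\sigma_\mu)\times\mathcal G(\sigma_\nu)$, and multiplies $\mathcal V_m$ by a constant. So it suffices to construct $\mu=\nu\in\mathcal G(\sigma)$ when $\sigma^2>\varepsilon/2$.

Choose $\sigma_0$ with $\varepsilon/2<\sigma_0^2<\sigma^2$. Let $\xi=R_\ell$ with probability $q_\ell$ for $\ell\ge\ell_0$ and $\xi=0$ otherwise, and let $\mu=\nu$ be the law of $\xi e_1+U$. Fix a large $\ell$ and write $R=R_\ell$, $r=R_{\ell-1}$, $q=q_\ell$, $Q=Q_\ell$, $m=\lceil1/q\rceil$; limits are taken as $\ell\to\infty$. Then $1/q\le m\le2/q$, $mq\to1$, and $mQ\to0$ by (c). Call a point \emph{high} if its level is $R$ and \emph{low} if its level is at most $r$. A sample is high with probability $q$ and low with probability $1-q-Q$. Let the query $x=X_1$ be any high point, and consider the events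
\begin{align*}
E_\downarrow&=\{\text{all $Y_j$ are low}\},\\
E_\uparrow&=\{\text{$X_2,\dots,X_m$ are low, exactly one $Y_j$ is high, the other $Y_j$ are low}\}.
\end{align*}
Since $m(q+Q)\to1$, we have $\mathbb{P}(E_\downarrow)=(1-q-Q)^m\to e^{-1}$ and $\mathbb{P}(E_\uparrow)=mq(1-q-Q)^{2m-2}\to e^{-2}$. These probabilities do not depend on $x$, and both exceed $\frac1{10}$ for large $\ell$.

On $E_\downarrow$, $T_{1,m}(x)$ is an average of low points, so $T_{1,m}(x)\cdot e_1\le r+1\le R/4$ for large $\ell$.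

On $E_\uparrow$, relabel the columns so that $Y_1$ is the high point, and let $s=1-m\hat\pi_{11}$. Take $I=J=\{1\}$ and $I'=J'=\{2,\dots,m\}$ in Lemma~\ref{lem:cross}. The first row and the first column both have mass $1/m$, so $\hat\pi(I,J')=\hat\pi(I',J)=s/m$. The level differences in (d) lie in $[R-r,R]$, so we can take $D=(R-r)^2-4R-4$, and $D/R^2\to1$. Therefore
\[
s^2\le me^{-\kappa D}\le2\exp\big(R^2/\sigma_0^2-\kappa D\big)\to0 ,
\]
because $1/\sigma_0^2<2/\varepsilon=\kappa$. This is the only use of the hypothesis $\sigma^2>\varepsilon/2$. The point $Y_1$ has first coordinate at least $R-1$ and all other points at least $-1$, so $T_{1,m}(x)\cdot e_1\ge(1-s)(R-1)-s\ge\frac34R$ for large $\ell$.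

By \eqref{eq:var} the variance at every high point $x$ is at least $\frac14\cdot\frac{R^2}4\cdot\frac1{10}=R^2/160$. The high points have $\mu$-mass $q\ge1/m$, and $R^2=\sigma_0^2\log(1/q)\ge\sigma_0^2\log(m/2)\ge\frac12\sigma_0^2\log m$ for $m\ge4$. Hence $\mathcal V_m\ge\frac{\sigma_0^2}{320}\frac{\log m}m$ for $m=\lceil1/q_\ell\rceil$ and all large $\ell$. \hfill$\square$

\subsection{A middle class: proof of Theorem~\ref{thm:poly}}
In the previous construction the query points with large variance have mass about $1/m$, and only the factor $R^2\approx\log m$ is gained. To gain a power of $m$ we need many sample points whose image is undetermined. Let the level $R$ be frequent, $mq\to\infty$. The numbers of high points among the $X_i$ and among the $Y_j$ then differ by a random amount of order $\sqrt{mq}$ and of either sign. As long as the crossing inequality is effective, the plan behaves like the matching by rank. Insert a middle level that receives about $\sqrt{mq}$ points. A surplus of high $Y_j$ must be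 served by the next rows in rank, the middle ones, and pulls them up to level $R$. A surplus of high $X_i$ uses up the middle columns and pushes the middle rows down to the low columns; see Figure~\ref{fig:rank}. The middle level has mass $\sqrt{mq}/m=\sqrt{q/m}$, which is $m^{-(1+a)/2}$ when $q=m^{-a}$. If the middle level is $\theta R$, the relevant products of level differences are about $\theta(1-\theta)R^2$ in both cases, so $\theta=\frac12$ is the best position, and the crossing inequality is effective when $m\ll e^{\kappa R^2/4}$.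

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.48cm,y=0.55cm,font=\small]
\node[left] at (0,2.5) {$X$};
\node[left] at (0,0.5) {$Y$};
\draw (0,2) rectangle node{low} (7,3);
\draw[fill=gray!30] (7,2) rectangle node{mid} (8.6,3);
\draw (8.6,2) rectangle node{high} (11,3);
\draw (0,0) rectangle node{low} (4.8,1);
\draw (4.8,0) rectangle node{mid} (6.4,1);
\draw (6.4,0) rectangle node{high} (11,1);
\draw[dashed] (7,2)--(7,1) (8.6,2)--(8.6,1);
\node at (5.5,-0.8) {$E_\uparrow$};
\begin{scope}[xshift=6.3cm]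
\draw (0,2) rectangle node{low} (4.8,3);
\draw[fill=gray!30] (4.8,2) rectangle node{mid} (6.4,3);
\draw (6.4,2) rectangle node{high} (11,3);
\draw (0,0) rectangle node{low} (7,1);
\draw (7,0) rectangle node{mid} (8.6,1);
\draw (8.6,0) rectangle node{high} (11,1);
\draw[dashed] (4.8,2)--(4.8,1) (6.4,2)--(6.4,1);
\node at (5.5,-0.8) {$E_\downarrow$};
\end{scope}
\end{tikzpicture}
\caption{The $m$ source points (top bar) and the $m$ target points (bottom bar), each sorted by level, with lengths representing numbers of points (not to scale). Matching by rank sends the middle source points (shaded) to high target points when the high target points outnumber the middle and high source points (left), and to low target points when the high source points outnumber the middle and high target points (right).}\label{fig:rank}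
\end{figure}

\emph{Construction.} Choose $\sigma_0$ with $2\varepsilon/a<\sigma_0^2<\sigma^2$. Let $m_\ell=\lceil q_\ell^{-1/a}\rceil$ and $q'_\ell=(q_\ell/m_\ell)^{1/2}$; then $q_\ell'\le q_\ell$ because $1/m_\ell\le q_\ell^{1/a}\le q_\ell$. Let $\xi=R_\ell$ with probability $q_\ell$ and $\xi=R_\ell/2$ with probability $q'_\ell$ for $\ell\ge\ell_0$, and $\xi=0$ otherwise. Let $\mu=\nu$ be the law of $\xi e_1+U$. Fix a large $\ell$ and write $R=R_\ell$, $r=R_{\ell-1}$, $q=q_\ell$, $q'=q'_\ell$, $m=m_\ell$, so that $q^{-1/a}\le m\le2q^{-1/a}$. Call a point \emph{low}, \emph{middle}, \emph{high} or \emph{far} if its level is at most $r$, equal to $R/2$, equal to $R$, or larger than $R$. Let the query $x=X_1$ be any middle point. Let $I_{\rm lo},I_{\rm mid},I_{\rm hi}$ be the sets of rows $i$ with $X_i$ low, middle, high, so that $1\in I_{\rm mid}$, and let $J_{\rm lo},J_{\rm mid},J_{\rm hi}$ be the corresponding sets of columns. The two events are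
\begin{align*}
E_\uparrow&=\{\text{no far sample},\ |J_{\rm hi}|\ge|I_{\rm hi}|+|I_{\rm mid}|\},\\
E_\downarrow&=\{\text{no far sample},\ |I_{\rm hi}|\ge|J_{\rm hi}|+|J_{\rm mid}|\}.
\end{align*}

\emph{Probabilities.} A far sample occurs with probability at most $2m\cdot2Q_\ell\le8q^{-1/a}Q_\ell\to0$ by (c). Since $a<1$, we have $mq\ge q^{1-1/a}\to\infty$. The difference $|J_{\rm hi}|-|I_{\rm hi}|$ is a sum of $2m-1$ independent terms bounded by $1$, with mean $q$ and variance $(2m-1)q(1-q)\sim2mq$. For uniformly bounded independent summands whose total variance tends to infinity the Lindeberg condition holds, so $(|J_{\rm hi}|-|I_{\rm hi}|)/\sqrt{mq}$ converges in law to $N(0,2)$. The count $|J_{\rm mid}|$ is binomial with mean $mq'=\sqrt{mq}$ and variance at most $\sqrt{mq}$, and $|I_{\rm mid}|-1$ is binomial with mean $\sqrt{mq}-q'$ and variance at most $\sqrt{mq}$. By Chebyshev's inequality $|J_{\rm mid}|/\sqrt{mq}$ and $|I_{\rm mid}|/\sqrt{mq}$ tend to $1$ in probability. By Slutsky's lemma and the symmetry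 of $N(0,2)$, both $\mathbb{P}(E_\uparrow)$ and $\mathbb{P}(E_\downarrow)$ tend to $p_0=\mathbb{P}(N(0,2)\ge1)>0$, and they do not depend on $x$.

Let $D=\frac R2(\frac R2-r)-3R-4$, so that $D/R^2\to\frac14$. Then
\begin{equation}\label{eq:polysmall}
me^{-\kappa D}\le2\exp\big(R^2/(a\sigma_0^2)-\kappa D\big)\to0 ,
\end{equation}
because $1/(a\sigma_0^2)<1/(2\varepsilon)=\kappa/4$. This is where $\sigma^2>2\varepsilon/a$ is used.

\emph{On $E_\uparrow$ the query is sent to high points.} Let $s=m\hat\pi(\{1\},J_{\rm lo}\cup J_{\rm mid})$ be the fraction of the first row that avoids the high columns. That mass must be replaced by low rows. Indeed the high rows supply at most $|I_{\rm hi}|/m$ to the high columns, and the middle rows at most $(|I_{\rm mid}|-s)/m$, so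
\[
\hat\pi(I_{\rm lo},J_{\rm hi})\ge\frac{|J_{\rm hi}|-|I_{\rm hi}|-|I_{\rm mid}|+s}m\ge\frac sm .
\]
Apply Lemma~\ref{lem:cross} with $I=\{1\}$, $I'=I_{\rm lo}$, $J=J_{\rm hi}$, $J'=J_{\rm lo}\cup J_{\rm mid}$. In (d) we have $\alpha\in[\frac R2-r,\frac R2]$ and $\beta\in[\frac R2,R]$, so the inner products are at least $D$. By \eqref{eq:polysmall}, $s\to0$, and $T_{1,m}(x)\cdot e_1\ge(1-s)(R-1)-s\ge\frac34R$ for large $\ell$.

\emph{On $E_\downarrow$ the query is sent to low points.} Let $t=m\hat\pi(\{1\},J_{\rm mid}\cup J_{\rm hi})$. The middle and high columns receive $t/m$ from the first row, so they can receive at most $(|J_{\rm mid}|+|J_{\rm hi}|-t)/m\le(|I_{\rm hi}|-t)/m$ from the high rows. Hence $\hat\pi(I_{\rm hi},J_{\rm lo})\ge t/m$. Apply Lemma~\ref{lem:cross} with $I=I_{\rm hi}$, $I'=\{1\}$, $J=J_{\rm mid}\cup J_{\rm hi}$, $J'=J_{\rm lo}$. Now $\alpha=\frac R2$ and $\beta\in[\frac R2-r,R]$, so the inner products are again at least $D$. By \eqref{eq:polysmall}, $t\to0$, and $T_{1,m}(x)\cdot e_1\le r+1+t(R+1)\le\frac38R$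 for large $\ell$.

\emph{Conclusion.} By \eqref{eq:var}, for large $\ell$ the variance at every middle point is at least $\frac14(\frac38R)^2\frac{p_0}2$. The middle points have $\mu$-mass $q'=(q/m)^{1/2}\ge m^{-(1+a)/2}$, since $q\ge m^{-a}$, and $R^2=\sigma_0^2\log(1/q)\ge a\sigma_0^2\log(m/2)\ge\frac a2\sigma_0^2\log m$ for $m\ge4$. Thus $\mathcal V_m\ge c\,m^{-(1+a)/2}\log m$ for $m=m_\ell$ and all large $\ell$. The last claim of the theorem is the case $a=2\delta$. \hfill$\square$

\section{The population plan and a splitting of the error}\label{sec:population}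

\subsection{Bounds on the potentials}
Both upper bounds compare $m^2\hat\pi_{ij}$ with $p(X_i,Y_j)$, and for this we need pointwise control of densities of the form $e^{\kappa x\cdot y-\varphi(x)-\psi(y)}$. The functions $\varphi,\psi$, called potentials, are determined by each other through the marginal conditions, and only up to a shift $(\varphi+t,\psi-t)$. The next lemma fixes the shift by means of a ball that carries most of the mass. It is stated with explicit constants because in Section~\ref{sec:small} it is applied to empirical measures, uniformly in $m$.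

\begin{lemma}\label{lem:pot}
Let $\kappa,\lambda,r_0>0$ and $A\ge1$. Let $\alpha,\beta$ be probability measures on $\mathbb{R}^d$ that give mass at least $\frac34$ to the ball $B=\{\|z\|\le r_0\}$ and satisfy $\int e^{\lambda\|x\|^2}d\alpha\le A$, $\int e^{\lambda\|y\|^2}d\beta\le A$. Let $\varphi_0,\psi_0$ be real-valued measurable functions such that $d\pi=e^{\kappa x\cdot y-\varphi_0(x)-\psi_0(y)}\,d\alpha\,d\beta$ is a coupling of $\alpha$ and $\beta$. Then there are $t\in\mathbb{R}$ and convex functions $\varphi,\psi:\mathbb{R}^d\to\mathbb{R}$ with $\varphi=\varphi_0+t$ $\alpha$-a.e.\ and $\psi=\psi_0-t$ $\beta$-a.e., such that for all $x,y\in\mathbb{R}^d$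
\begin{equation}\label{eq:system}
e^{\varphi(x)}=\int e^{\kappa x\cdot y'-\psi(y')}\,d\beta(y'),\qquad e^{\psi(y)}=\int e^{\kappa x'\cdot y-\varphi(x')}\,d\alpha(x'),
\end{equation}
and, with $C_1=\frac12\kappa r_0^2+\frac12\log2+\log A$, for all $z\in\mathbb{R}^d$
\begin{equation}\label{eq:potbound}
-\kappa r_0\|z\|-C_1\ \le\ \varphi(z),\,\psi(z)\ \le\ \frac{\kappa^2}{4\lambda}(\|z\|+r_0)^2+C_1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $A_0=\int_Be^{-\varphi_0}d\alpha>0$ and $B_0=\int_Be^{-\psi_0}d\beta>0$. Since $\pi$ has marginals $\alpha,\beta$, we have $\frac12\le\pi(B\times B)\le1$, and $|\kappa x\cdot y|\le\kappa r_0^2$ on $B\times B$. Hence $\frac12e^{-\kappa r_0^2}\le A_0B_0\le e^{\kappa r_0^2}$. In particular $A_0$ and $B_0$ are finite, and after a shift of $(\varphi_0,\psi_0)$ we may assume $A_0=B_0\ge b:=2^{-1/2}e^{-\kappa r_0^2/2}$.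

Define $\varphi(x)=\log\int e^{\kappa x\cdot y-\psi_0(y)}d\beta(y)$ and $\psi(y)=\log\int e^{\kappa x\cdot y-\varphi_0(x)}d\alpha(x)$ for all $x,y$, with values in $(-\infty,\infty]$. The marginal conditions say that $\varphi=\varphi_0$ $\alpha$-a.e.\ and $\psi=\psi_0$ $\beta$-a.e., so \eqref{eq:system} holds everywhere. Restricting the integral to $B$ gives $e^{\varphi(x)}\ge e^{-\kappa r_0\|x\|}B_0\ge be^{-\kappa r_0\|x\|}$, and in the same way $e^{\psi(y)}\ge be^{-\kappa r_0\|y\|}$; this is the lower bound. Insert the lower bound for $\psi$ into \eqref{eq:system} and use $uv\le\lambda v^2+u^2/(4\lambda)$: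
\[
e^{\varphi(x)}\le b^{-1}\int e^{\kappa(\|x\|+r_0)\|y\|}\,d\beta(y)\le b^{-1}A\,e^{\kappa^2(\|x\|+r_0)^2/(4\lambda)} .
\]
Exchanging the roles gives the upper bound for $\psi$. Convexity follows from H\"older's inequality, which gives $e^{\varphi((1-\theta)x+\theta x')}\le e^{(1-\theta)\varphi(x)}e^{\theta\varphi(x')}$ for $\theta\in(0,1)$.
\end{proof}

\subsection{The density $p$}
Let $\mu,\nu$ be subGaussian and let $\omega$ be the probability measure $Z^{-1}e^{-\|x-y\|^2/\varepsilon}\,d\mu\,d\nu$. The objective in \eqref{eq:eot} equals $\varepsilon\,\mathsf{KL}(\pi\,\|\,\omega)-\varepsilon\log Z$. The measure $\omega$ is equivalent to $\mu\otimes\nu$, and $\mathsf{KL}(\mu\otimes\nu\,\|\,\omega)<\infty$ because $\|x-y\|^2$ is integrable. The structure theorem for $I$-projections on couplings \cite{RT,Nutz} states that under these two conditions $\mathsf{KL}(\,\cdot\,\|\,\omega)$ has a unique minimizer $\pi_*$ on $\Pi(\mu,\nu)$, and $d\pi_*/d\omega=e^{f(x)+g(y)}$ with real-valued measurable $f,g$. Absorb $\|x\|^2/\varepsilon$,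 $\|y\|^2/\varepsilon$ and $\log Z$ into $f,g$, and apply Lemma~\ref{lem:pot}. We obtain convex $\varphi,\psi$ such that
\[
p(x,y)=e^{\kappa x\cdot y-\varphi(x)-\psi(y)}
\]
is a density of $\pi_*$ with $\int p(x,y)\,d\nu(y)=1$ for all $x$ and $\int p(x,y)\,d\mu(x)=1$ for all $y$. We define $T_*(x)=\int y\,p(x,y)\,d\nu(y)$ for all $x$.

For a probability measure $\theta$ on $\mathbb{R}^d$ and $\eta>0$, Jensen's inequality, applied twice, gives
\begin{equation}\label{eq:jensen}
\Big\|\int y\,d\theta\Big\|^2\le\int\|y\|^2\,d\theta\le\frac1\eta\log\int e^{\eta\|y\|^2}\,d\theta .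
\end{equation}
It turns an exponentially large bound on a density into a polynomial bound on a second moment.

\begin{lemma}\label{lem:growth}
Let $\mu,\nu$ be subGaussian. There is $C$ such that for all $x,y,z\in\mathbb{R}^d$
\begin{gather}
-C(1+\|z\|)\le\varphi(z),\,\psi(z)\le C(1+\|z\|^2),\qquad|\log p(x,y)|\le C(1+\|x\|^2+\|y\|^2),\label{eq:growth}\\
\|T_*(x)\|^2\le\int\|y\|^2p(x,y)\,d\nu(y)\le C(1+\|x\|^2).\label{eq:Tgrowth}
\end{gather}
\end{lemma}

\begin{proof}
Let $\mu,\nu\in\mathcal G(\sigma)$. Then \eqref{eq:growth} follows from \eqref{eq:potbound} with $\lambda=1/\sigma^2$ and $r_0$ large, and from $|x\cdot y|\le\|x\|^2+\|y\|^2$. Let $\eta=1/(4\sigma^2)$. The lower bounds in \eqref{eq:growth} give $\log p\le\kappa\|x\|\|y\|+C(1+\|x\|+\|y\|)$, and $uv\le\eta v^2+u^2/(4\eta)$, applied to $\kappa\|x\|\|y\|$ and to $C\|y\|$, gives $\log p\le C(1+\|x\|^2)+2\eta\|y\|^2$. So $\int e^{\eta\|y\|^2}p\,d\nu\le e^{C(1+\|x\|^2)}\int e^{3\eta\|y\|^2}d\nu$, the last integral is finite since $3\eta<1/\sigma^2$, and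 \eqref{eq:jensen} with $d\theta=p(x,\cdot)\,d\nu$ gives \eqref{eq:Tgrowth}.
\end{proof}

\subsection{Symmetrization and the oracle average}
From now on $X_1$ is drawn from $\mu$, independently of the other samples, and $\hat T_i=m\sum_j\hat\pi_{ij}Y_j$ for $i=1,\dots,m$. For each $x$ the variance of $T_{1,m}(x)$ is at most its second moment about $T_*(x)$. Integrating against $\mu$ replaces $x$ by $X_1$, and the rows are then exchangeable. Hence
\begin{equation}\label{eq:sym}
\mathcal V_m\le\mathbb{E}\|T_{1,m}-T_*\|^2_{L^2(\mu)}=\mathbb{E}\|\hat T_1-T_*(X_1)\|^2=\mathbb{E}\,\frac1m\sum_i\|\hat T_i-T_*(X_i)\|^2 .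
\end{equation}
The gain is that the last expression concerns the whole matrix $\hat\pi$, on which its variational characterization gives information, and not a single row. Let
\[
p_{ij}=p(X_i,Y_j),\qquad\rho_i=\frac1m\sum_jp_{ij},\qquad\gamma_j=\frac1m\sum_ip_{ij},\qquad\tilde T_i=\frac1{m\rho_i}\sum_jp_{ij}Y_j .
\]
Given $X_i$, $\rho_i$ is an average of $m$ independent terms of mean $1$, and so is $\gamma_j$ given $Y_j$. The matrix $(m^{-2}p_{ij})$ has the form \eqref{eq:form}, with row sums $\rho_i/m$ and column sums $\gamma_j/m$. If all $\rho_i$ and $\gamma_j$ were equal to $1$, it would be $\hat\pi$ by Lemma~\ref{lem:form}, and $\hat T_i$ would be $\tilde T_i$. So we split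
\begin{equation}\label{eq:split}
\|\hat T_i-T_*(X_i)\|^2\le2\|\hat T_i-\tilde T_i\|^2+2\|\tilde T_i-T_*(X_i)\|^2 .
\end{equation}
The first term is to be bounded by the marginal errors $\rho_i-1$ and $\gamma_j-1$. The second concerns the \emph{oracle average} $\tilde T_i$, a ratio of two averages of conditionally independent terms.

\section{The rate $m^{-1/2}$: proof of Theorem~\ref{thm:upper}}\label{sec:upper}

Fix $\sigma\ge1$ with $\mu,\nu\in\mathcal G(\sigma)$. Constants depend only on $\mu,\nu,d,\varepsilon$. Let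
\[
L=1+\log m,\qquad r=\sigma\sqrt L\ge1,\qquad M=\max_{i,j}\{\|X_i\|,\|Y_j\|\},\qquad E_0=\{M\le2r\}.
\]
For $Z$ with law $\mu$ or $\nu$, Markov's inequality gives $\mathbb{P}(\|Z\|>r)\le Ce^{-L}\le C/m$. On $\{\|z\|>2r\}$ the inequality $u\le e^u$ gives $\|z\|^2\le2\sigma^2e^{\|z\|^2/(2\sigma^2)}\le2\sigma^2e^{\|z\|^2/\sigma^2}e^{-2L}$, so $\mathbb{E}[\|Z\|^2\mathbf 1_{\|Z\|>2r}]\le Cm^{-2}$. Summing over the $2m$ samples,
\begin{equation}\label{eq:maxtail}
\mathbb{E}\big[M^2\mathbf 1_{E_0^c}\big]\le C/m .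
\end{equation}

\subsection{A truncated second moment}
The variance of $\rho_i$ involves $\iint p^2$, and for large $\kappa\sigma^2$ the bounds of Lemma~\ref{lem:growth} do not show that this integral is finite. We truncate $p$ at level $m$: values above $m$ are rarely met by a sample of size $m$ and are handled by first moments, values below $m$ by second moments. Both are measured by
\[
V(x)=\int p\,\min(1,p/m)\,d\nu(y)=\frac1m\int p^2\mathbf 1_{p\le m}\,d\nu+\int p\,\mathbf 1_{p>m}\,d\nu\ \le1 ,
\]
where $p=p(x,\cdot)$, and by $V'(y)=\int p\min(1,p/m)\,d\mu(x)\le1$.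

\begin{lemma}\label{lem:V}
$\int V\,d\mu=\int V'\,d\nu\le CL^{2d}/m$.
\end{lemma}

\begin{proof}
Both integrals equal $\iint p\min(1,p/m)\,d\mu\,d\nu$. The region where $\|x\|>r$ or $\|y\|>r$ contributes at most its $\pi_*$-mass, which is at most $\mu(\|x\|>r)+\nu(\|y\|>r)\le C/m$. It remains to show $\iint_{B_r\times B_r}p^2\,d\mu\,d\nu\le CL^{2d}$, where $B_r$ is the ball of radius $r$ about $0$. The pointwise bound on $p$ would give a power of $m$. Instead we cut $B_r\times B_r$ into cells on which $p$ is nearly constant and use on each cell that $\pi_*$ is a coupling.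

A convex function $\varphi$ is Lipschitz on $B_r$ with constant $r^{-1}\operatorname{osc}_{B_{2r}}\varphi$. Indeed, for $x\ne x'$ in $B_r$ the point $x''=x'+r(x'-x)/\|x'-x\|$ lies in $B_{2r}$, and slopes increase along the line: $(\varphi(x')-\varphi(x))/\|x'-x\|\le(\varphi(x'')-\varphi(x'))/r$. By \eqref{eq:growth} the oscillation is at most $Cr^2$, so $\varphi$ and $\psi$ are $Cr$-Lipschitz on $B_r$. Intersect $B_r$ with a grid of half-open cubes of side $1/(r\sqrt d)$. This partitions $B_r$ into $N\le Cr^{2d}$ cells of diameter at most $1/r$. On a product $S\times S'$ of two cells, $\kappa x\cdot y$ oscillates by at most $2\kappa$ and $\varphi,\psi$ by at most $C$, so $\sup p\le C\inf p\le C\pi_*(S\times S')/(\mu(S)\nu(S'))$ when $\mu(S)\nu(S')>0$. Since $\pi_*(S\times S')\le\min(\mu(S),\nu(S'))$,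
\[
\iint_{S\times S'}p^2\,d\mu\,d\nu\le\sup_{S\times S'}p\cdot\pi_*(S\times S')\le C\,\frac{\pi_*(S\times S')^2}{\mu(S)\nu(S')}\le C .
\]
There are $N^2\le Cr^{4d}\le CL^{2d}$ products of cells.
\end{proof}

\begin{lemma}\label{lem:marg}
$\mathbb{E}|\rho_i-1|\le Cm^{-1/2}L^d$ and $\mathbb{E}|\gamma_j-1|\le Cm^{-1/2}L^d$.
\end{lemma}

\begin{proof}
Condition on $X_i=x$ and write $\rho_i-1$ as the sum of the centered averages of $p_{ij}\mathbf 1_{p_{ij}\le m}$ and of $p_{ij}\mathbf 1_{p_{ij}>m}$. The first has variance at most $\frac1m\int p^2\mathbf 1_{p\le m}d\nu\le V(x)$, and the second has first absolute moment at most $2\int p\mathbf 1_{p>m}d\nu\le2V(x)$. As $V\le1$, we get $\mathbb{E}[|\rho_i-1|\mid X_i=x]\le3\sqrt{V(x)}$, and $\mathbb{E}\sqrt{V(X_i)}\le(\int V\,d\mu)^{1/2}$. For $\gamma_j$ condition on $Y_j$ and use $V'$.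
\end{proof}

\subsection{The empirical plan is close to the oracle in entropy}
Without good lower bounds on $p$ we cannot compare the potentials $\hat\varphi_i$ and $\varphi(X_i)$. We use only the minimality of $\hat\pi$. For a nonnegative matrix $\pi$ let
\[
\mathcal H(\pi)=\sum_{i,j}\pi_{ij}\log\frac{m^2\pi_{ij}}{p_{ij}}=F(\pi)+\sum_{i,j}\pi_{ij}\big(\varphi(X_i)+\psi(Y_j)\big).
\]
It is convex, and the last sum is constant on $\Pi_m$, so $\hat\pi$ minimizes $\mathcal H$ over $\Pi_m$. Any element of $\Pi_m$ close to $(m^{-2}p_{ij})$ therefore bounds $\mathcal H(\hat\pi)$. We build one by shrinking the rows and columns that are too heavy and redistributing the missing mass as a product.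

\begin{lemma}\label{lem:entropy}
There is a random variable $\tau\in[0,1)$ with $\mathbb{E}\tau\le Cm^{-1/2}L^d$ and
\[
\mathcal H(\hat\pi)\le CL\,\tau+\frac2m+CM^2\mathbf 1_{E_0^c}.
\]
\end{lemma}

\begin{proof}
Let $f_i=\min(1,1/\rho_i)$, $g_j=\min(1,1/\gamma_j)$ and $\pi'_{ij}=m^{-2}p_{ij}f_ig_j>0$. The $i$-th row sum is at most $f_i\rho_i/m\le1/m$, and the $j$-th column sum is at most $g_j\gamma_j/m\le1/m$. Let $a_i=\frac1m-\sum_j\pi'_{ij}$ and $b_j=\frac1m-\sum_i\pi'_{ij}$ be the deficits, so $a_i,b_j\in[0,\frac1m]$, and let $\tau=\sum_ia_i=\sum_jb_j=1-\sum_{i,j}\pi'_{ij}\in[0,1)$.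

\emph{Size of $\tau$.} We have $f_ig_j\ge1-(1-f_i)-(1-g_j)$, $\rho_i(1-f_i)=(\rho_i-1)_+$ and $\gamma_j(1-g_j)=(\gamma_j-1)_+$. Hence
\[
\tau\le1-\frac1m\sum_i\rho_i+\frac1m\sum_i(\rho_i-1)_++\frac1m\sum_j(\gamma_j-1)_+=\frac1m\sum_i(1-\rho_i)_++\frac1m\sum_j(\gamma_j-1)_+ ,
\]
and Lemma~\ref{lem:marg} bounds $\mathbb{E}\tau$.

\emph{Entropy.} If $\tau=0$, then $\pi'\in\Pi_m$ and $\mathcal H(\hat\pi)\le\mathcal H(\pi')=\sum\pi'_{ij}\log(f_ig_j)\le0$. If $\tau>0$, the matrix $\pi''_{ij}=\pi'_{ij}+a_ib_j/\tau$ lies in $\Pi_m$ and is the convex combination, with weights $1-\tau$ and $\tau$, of the probability matrices $\pi'/(1-\tau)$ and $ab^\top/\tau^2$. For the first, $f_ig_j\le1$ gives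
\[
(1-\tau)\,\mathcal H\Big(\frac{\pi'}{1-\tau}\Big)=\sum_{i,j}\pi'_{ij}\log\frac{f_ig_j}{1-\tau}\le(1-\tau)\log\frac1{1-\tau}\le\tau .
\]
For the second, $ma_i,mb_j\le1$, $\sum_{i,j}a_ib_j/\tau=\tau$ and \eqref{eq:growth} give
\[
\tau\,\mathcal H\Big(\frac{ab^\top}{\tau^2}\Big)=\sum_{i,j}\frac{a_ib_j}\tau\log\frac{m^2a_ib_j}{\tau^2p_{ij}}\le2\tau\log\frac1\tau+C\tau(1+M^2).
\]
Since $u\log(1/u)\le1$ for $u>0$, we have $\tau\log\frac1\tau=\tau\log m+\frac1m(m\tau)\log\frac1{m\tau}\le\tau\log m+\frac1m$. Finally $\tau(1+M^2)\le CL\tau$ on $E_0$ and $\tau(1+M^2)\le2M^2$ on $E_0^c$. Convexity of $\mathcal H$ and $\mathcal H(\hat\pi)\le\mathcal H(\pi'')$ give the claim.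
\end{proof}

\begin{proposition}\label{prop:hat-tilde}
$\mathbb{E}\,\frac1m\sum_i\|\hat T_i-\tilde T_i\|^2\le Cm^{-1/2}L^{d+2}$.
\end{proposition}

\begin{proof}
The points $\hat T_i$ and $\tilde T_i$ are the means of the $Y_j$ under the probability vectors $P_i=(m\hat\pi_{ij})_j$ and $\tilde P_i=(p_{ij}/(m\rho_i))_j$. Let $K_i=\mathsf{KL}(P_i\,\|\,\tilde P_i)=\sum_jm\hat\pi_{ij}\log(m^2\hat\pi_{ij}\rho_i/p_{ij})\ge0$. Then
\[
\frac1m\sum_iK_i=\mathcal H(\hat\pi)+\frac1m\sum_i\log\rho_i\le\mathcal H(\hat\pi)+\frac1m\sum_i(\rho_i-1).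
\]
Since $\mathbb{E}\rho_i=1$, Lemma~\ref{lem:entropy} and \eqref{eq:maxtail} give $\mathbb{E}\frac1m\sum_iK_i\le Cm^{-1/2}L^{d+1}$. Pinsker's inequality states that $\sum_j|P_j-\tilde P_j|\le\sqrt{2\,\mathsf{KL}(P\,\|\,\tilde P)}$ for probability vectors, so $\|\hat T_i-\tilde T_i\|^2\le2M^2K_i$. On $E_0$ this is at most $8\sigma^2LK_i$. On $E_0^c$ use $\|\hat T_i-\tilde T_i\|^2\le4M^2$ and \eqref{eq:maxtail}.
\end{proof}

The exponent $\frac12$ arises here: the squared distance is bounded by an entropy, and the entropy by the first power of the marginal errors, which are of order $m^{-1/2}$. By Theorem~\ref{thm:poly} the exponent in Theorem~\ref{thm:upper} cannot be improved for all subGaussian pairs.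

\subsection{The oracle average}

\begin{proposition}\label{prop:oracle}
$\mathbb{E}\|\tilde T_1-T_*(X_1)\|^2\le CL^{2d+1}/m$.
\end{proposition}

\begin{proof}
By \eqref{eq:Tgrowth}, $\|\tilde T_1-T_*(X_1)\|^2\le2M^2+C(1+M^2)$. This is at most $CM^2$ on $E_0^c$, where \eqref{eq:maxtail} applies, and at most $CL$ on $E_0$. On $E_0$ we have $\|X_1\|\le2r$, so we condition on $X_1=x$ with $\|x\|\le2r$ and write $p=p(x,\cdot)$. Two things can go wrong in the ratio that defines $\tilde T_1$: a weight above the truncation level, and a small denominator.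

First, $\mathbb{P}(p_{1j}>m\text{ for some }j\mid x)\le m\,\nu(p>m)\le\int p\mathbf 1_{p>m}\,d\nu\le V(x)$. Second, $\mathbb{P}(\rho_1<\frac12\mid x)\le16V(x)$. This is trivial if $V(x)>\frac14$. Otherwise $\rho_1$ dominates the average $\frac1m\sum_jp_{1j}\mathbf 1_{p_{1j}\le m}$, which has mean at least $1-V(x)\ge\frac34$ and variance at most $V(x)$, and Chebyshev's inequality applies with deviation $\frac14$. These two events contribute at most $CL\cdot17V(x)$ to $\mathbb{E}[\mathbf 1_{E_0}\|\tilde T_1-T_*(x)\|^2\mid x]$.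

Let $S=\{y:p(x,y)>m\text{ or }\|y\|>2r\}$ and $h(y)=p(x,y)\mathbf 1_{S^c}(y)\,(y-T_*(x))$. On $E_0$ and off the two events, no $Y_j$ lies in $S$ and $\rho_1\ge\frac12$, so
\[
\|\tilde T_1-T_*(x)\|=\frac1{\rho_1}\Big\|\frac1m\sum_jp_{1j}\big(Y_j-T_*(x)\big)\Big\|\le2\Big\|\frac1m\sum_jh(Y_j)\Big\| .
\]
The second moment of the last average is at most $\frac1m\int\|h\|^2d\nu+\|\int h\,d\nu\|^2$. On $S^c$ we have $\|y-T_*(x)\|^2\le CL$ and $p\le m$, so $\frac1m\int\|h\|^2d\nu\le CLV(x)$. Since $\int p\,(y-T_*(x))\,d\nu=0$, we have $\int h\,d\nu=-\int_Sp\,(y-T_*(x))\,d\nu$, and the Cauchy--Schwarz inequality and \eqref{eq:Tgrowth} give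
\[
\Big\|\int h\,d\nu\Big\|^2\le\int_Sp\,d\nu\cdot\int p\,\|y-T_*(x)\|^2d\nu\le\hat V(x)\cdot CL,\qquad\hat V(x)=V(x)+\int_{\|y\|>2r}p\,d\nu .
\]
Altogether $\mathbb{E}[\mathbf 1_{E_0}\|\tilde T_1-T_*(x)\|^2\mid x]\le CL\hat V(x)$, and $\int\hat V\,d\mu=\int V\,d\mu+\nu(\|y\|>2r)\le CL^{2d}/m$ by Lemma~\ref{lem:V}.
\end{proof}

By exchangeability Proposition~\ref{prop:oracle} holds for every row. Since $L^{d-1}\le Cm^{1/2}$, we have $L^{2d+1}/m\le Cm^{-1/2}L^{d+2}$. Theorem~\ref{thm:upper} follows from \eqref{eq:sym}, \eqref{eq:split} and Propositions~\ref{prop:hat-tilde} and~\ref{prop:oracle}. \hfill$\square$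

\section{The rate $1/m$ for small scales: proof of Theorem~\ref{thm:small}}\label{sec:small}

To reach the rate $1/m$, the bound on $\|\hat T_i-\tilde T_i\|^2$ must be quadratic in the marginal errors. We obtain this by comparing the empirical and the population potentials in a weighted $\ell^2$ norm, which requires two-sided pointwise bounds on both densities and finite moments of the ratios of these bounds. The smallness of $\sigma_\mu\sigma_\nu/\varepsilon$ provides the moments. If both measures have compact support, Lemma~\ref{lem:pot} bounds both densities above and below by constants for every sample; the argument below then holds with the weights $w,W$ replaced by $1$ and without the event $G$, and it may be read in that form first.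

By Remark~\ref{rem:scale} with $s=\sigma_\mu$ and $t=\sigma_\nu$ we may assume that
\[
\mathbb{E}e^{\|X\|^2}<\infty,\qquad\mathbb{E}e^{\|Y\|^2}<\infty,\qquad\kappa\le\tfrac1{24},
\]
where $X\sim\mu$ and $Y\sim\nu$ are independent and $\kappa$ now denotes $2\sigma_\mu\sigma_\nu/\varepsilon$. Let
\[
w(z)=e^{-\frac32\kappa\|z\|^2},\qquad W(z)=e^{\kappa\|z\|^2},
\]
and write $w_i=w(X_i)$, $W_i=W(X_i)$, $w'_j=w(Y_j)$, $W'_j=W(Y_j)$, $\hat p_{ij}=m^2\hat\pi_{ij}$.

\subsection{A good event and two-sided bounds}
Fix $r_0$ such that $\mu$ and $\nu$ give mass at least $\frac78$ to the ball $B$ of radius $r_0$, and let $A=1+\max(\mathbb{E}e^{6\kappa\|X\|^2},\mathbb{E}e^{6\kappa\|Y\|^2})$. Let $G$ be the event that both empirical measures give mass at least $\frac34$ to $B$ and that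
\begin{equation}\label{eq:G}
\frac1m\sum_ie^{6\kappa\|X_i\|^2}\le A,\qquad\frac1m\sum_je^{6\kappa\|Y_j\|^2}\le A .
\end{equation}

\begin{lemma}\label{lem:G}
$\mathbb{P}(G^c)\le C/m^2$, and
\[
\mathbb{E}\Big[\mathbf 1_{G^c}\,\frac1m\sum_i\|\hat T_i-T_*(X_i)\|^2\Big]\le\frac Cm .
\]
\end{lemma}

\begin{proof}
For independent centered copies $Z_1,\dots,Z_m$ of $Z$, expanding the fourth power gives $\mathbb{E}(\sum_iZ_i)^4=m\mathbb{E}Z^4+3m(m-1)(\mathbb{E}Z^2)^2\le3m^2\mathbb{E}Z^4$, so $\mathbb{P}(|\frac1m\sum_iZ_i|>u)\le3\mathbb{E}Z^4/(u^4m^2)$. Apply this to the centered indicators of $B$ with $u=\frac18$ and to the centered exponentials in \eqref{eq:G} with $u=1$; the latter have finite fourth moments because $24\kappa\le1$.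

The matrix $m\hat\pi$ is doubly stochastic, so $\frac1m\sum_i\|\hat T_i\|^2\le\frac1m\sum_{i,j}m\hat\pi_{ij}\|Y_j\|^2=\frac1m\sum_j\|Y_j\|^2$. With \eqref{eq:Tgrowth}, $\frac1m\sum_i\|\hat T_i-T_*(X_i)\|^2\le C\big(1+\frac1m\sum_i\|X_i\|^2+\frac1m\sum_j\|Y_j\|^2\big)$, whose second moment is bounded independently of $m$. By the Cauchy--Schwarz inequality the expectation over $G^c$ is at most $C\,\mathbb{P}(G^c)^{1/2}$.
\end{proof}

The square root in the last step is the reason for asking $\mathbb{P}(G^c)\le C/m^2$, and with it fourth moments. All other steps need only the exponents $2\kappa$, $\frac72\kappa$ and $5\kappa$ to be less than $1$.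

\begin{lemma}\label{lem:twosided}
For all $x,y$ we have $c\,w(x)w(y)\le p(x,y)\le C\,W(x)W(y)$. On $G$, for all $i,j$,
\[
c\,w_iw'_j\le\hat p_{ij}\le C\,W_iW'_j,\qquad\frac1m\sum_iw_i\ge c,\qquad\frac1m\sum_jw'_j\ge c,\qquad\rho_i\ge c\,w_i .
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:pot} with $\lambda=\kappa/2$, $r_0$ and $A$ to the pair $(\mu,\nu)$ and, on $G$, to the pair of empirical measures, whose optimal plan has the required form by Lemma~\ref{lem:form}. The constant $C_1$ is the same in both cases and does not depend on $m$, and the shift $t$ does not change the densities. Since $\kappa r_0\|z\|\le\frac\kappa2(\|z\|^2+r_0^2)$ and $\frac\kappa2(\|z\|+r_0)^2\le\kappa\|z\|^2+\kappa r_0^2$, each potential lies between $-\frac\kappa2\|z\|^2-C$ and $\kappa\|z\|^2+C$. With $|\kappa x\cdot y|\le\frac\kappa2(\|x\|^2+\|y\|^2)$, the logarithm of each density lies between $-\frac32\kappa(\|x\|^2+\|y\|^2)-C$ and $\kappa(\|x\|^2+\|y\|^2)+C$. On $G$ the averages of $w_i$ and $w'_j$ are at least $\frac34e^{-\frac32\kappa r_0^2}$,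 and $\rho_i\ge c\,w_i\frac1m\sum_jw'_j$.
\end{proof}

\subsection{Stability of the potentials}
Write $\hat p_{ij}=p_{ij}e^{u_i+v_j}$ with $u_i=\varphi(X_i)-\hat\varphi_i$ and $v_j=\psi(Y_j)-\hat\psi_j$. The pair $(\hat\varphi,\hat\psi)$ may be shifted to $(\hat\varphi+t,\hat\psi-t)$, and we choose $t$ so that $\sum_iw_iu_i=0$. Let
\[
\mathcal E^2=\frac1m\sum_iw_iu_i^2+\frac1m\sum_jw'_jv_j^2,\qquad\Gamma=\frac1m\sum_i\frac{(\rho_i-1)^2}{w_i}+\frac1m\sum_j\frac{(\gamma_j-1)^2}{w'_j}.
\]

\begin{lemma}\label{lem:stab}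
On $G$ we have $\mathcal E^2\le C\,\Gamma$, and $\mathbb{E}\,\Gamma\le C/m$.
\end{lemma}

\begin{proof}
We evaluate one sum in two ways. The row and column averages of $\hat p$ equal $1$, and those of $(p_{ij})$ are $\rho_i$ and $\gamma_j$. Hence, by the Cauchy--Schwarz inequality,
\[
\frac1{m^2}\sum_{i,j}(\hat p_{ij}-p_{ij})(u_i+v_j)=-\frac1m\sum_i(\rho_i-1)u_i-\frac1m\sum_j(\gamma_j-1)v_j\le\Gamma^{1/2}\mathcal E .
\]
On the other hand $u_i+v_j=\log(\hat p_{ij}/p_{ij})$, and $(s-t)\log(s/t)\ge\min(s,t)\log^2(s/t)$ for $s,t>0$, because $s-t=t(e^z-1)\ge tz$ when $z=\log(s/t)\ge0$ and both sides are symmetric in $s,t$. By Lemma~\ref{lem:twosided}, on $G$ the left side is at least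
\[
\frac c{m^2}\sum_{i,j}w_iw'_j(u_i+v_j)^2=c\Big(\frac1m\sum_jw'_j\Big)\frac1m\sum_iw_iu_i^2+c\Big(\frac1m\sum_iw_i\Big)\frac1m\sum_jw'_jv_j^2\ge c\,\mathcal E^2 ;
\]
the cross term contains the factor $\sum_iw_iu_i=0$. So $c\,\mathcal E^2\le\Gamma^{1/2}\mathcal E$.

Given $X_i$, $\rho_i-1$ is a centered average of $m$ independent terms, so
\[
\mathbb{E}\frac{(\rho_i-1)^2}{w_i}\le\frac1m\,\mathbb{E}\frac{p(X,Y)^2}{w(X)}\le\frac Cm\,\mathbb{E}e^{\frac72\kappa\|X\|^2}\,\mathbb{E}e^{2\kappa\|Y\|^2}\le\frac Cm .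
\]
Exchanging the roles of $X$ and $Y$ gives the same bound for the column terms.
\end{proof}

\subsection{From potentials to barycenters}

\begin{proposition}\label{prop:small1}
On $G$ we have $\frac1m\sum_i\|\hat T_i-\tilde T_i\|^2\le C\,\mathcal E^2$.
\end{proposition}

\begin{proof}
The weights of $\hat T_i$ are proportional to $p_{ij}e^{v_j}$ and those of $\tilde T_i$ to $p_{ij}$. The numbers $v_j$ are small in a weighted $\ell^2$ sense but not uniformly, so $e^{v_j}$ cannot be linearized. We interpolate geometrically, which keeps the bounds of Lemma~\ref{lem:twosided} valid along the path. For $t\in[0,1]$ let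
\[
p^t_{ij}=\frac{p_{ij}e^{tv_j}}{\frac1m\sum_{j'}p_{ij'}e^{tv_{j'}}},\qquad T^t_i=\frac1m\sum_jp^t_{ij}Y_j ,
\]
so that $T^0_i=\tilde T_i$ and $T^1_i=\hat T_i$. Differentiating, $\frac d{dt}p^t_{ij}=p^t_{ij}(v_j-\bar v)$ with $\bar v=\frac1m\sum_jp^t_{ij}v_j$, and therefore
\[
\frac d{dt}T^t_i=\frac1m\sum_jp^t_{ij}v_jY_j-\bar v\,T^t_i=\frac1m\sum_jp^t_{ij}\,v_j\,(Y_j-T^t_i).
\]
Multiplying numerator and denominator by $e^{tu_i}$ shows that $p^t_{ij}$ is $p_{ij}^{1-t}\hat p_{ij}^{\,t}$ divided by its row average. On $G$ the numerator is at most $CW_iW'_j$ and the row average is at least $c\,w_i\frac1m\sum_jw'_j\ge c\,w_i$. So $p^t_{ij}\le C(W_i/w_i)W'_j$, where $W_i/w_i=e^{\frac52\kappa\|X_i\|^2}$. By \eqref{eq:jensen} and \eqref{eq:G},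
\[
\|T^t_i\|^2\le\frac1\kappa\log\Big(C\,\frac{W_i}{w_i}\,\frac1m\sum_je^{2\kappa\|Y_j\|^2}\Big)\le C(1+\|X_i\|^2),
\]
hence $\|Y_j-T^t_i\|^2\le C(1+\|X_i\|^2)(1+\|Y_j\|^2)$. The Cauchy--Schwarz inequality gives
\begin{align*}
\Big\|\frac d{dt}T^t_i\Big\|^2&\le\frac1m\sum_jw'_jv_j^2\cdot\frac1m\sum_j\frac{(p^t_{ij})^2\|Y_j-T^t_i\|^2}{w'_j}\\
&\le C\,\mathcal E^2\,e^{5\kappa\|X_i\|^2}(1+\|X_i\|^2)\cdot\frac1m\sum_je^{\frac72\kappa\|Y_j\|^2}(1+\|Y_j\|^2).
\end{align*}
Since $1+\|z\|^2\le Ce^{\kappa\|z\|^2}$, the last average is at most $CA$ by \eqref{eq:G}, and the factor that depends on $i$ is at most $Ce^{6\kappa\|X_i\|^2}$. Integrating over $t\in[0,1]$ gives $\|\hat T_i-\tilde T_i\|^2\le C\mathcal E^2e^{6\kappa\|X_i\|^2}$, and averaging over $i$ with \eqref{eq:G} gives the claim. This product is the reason for the exponent $6\kappa$ in the definition of $G$.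
\end{proof}

\begin{proposition}\label{prop:small2}
$\mathbb{E}\big[\mathbf 1_G\|\tilde T_i-T_*(X_i)\|^2\big]\le C/m$.
\end{proposition}

\begin{proof}
On $G$ we have $\rho_i\ge c\,w_i$, so $\|\tilde T_i-T_*(X_i)\|^2\le Cw_i^{-2}\|\frac1m\sum_jp_{ij}(Y_j-T_*(X_i))\|^2$. Given $X_i$, the terms of the average are independent and centered. By Lemma~\ref{lem:twosided} and \eqref{eq:Tgrowth}, the expectation of the right side is
\[
\frac Cm\,\mathbb{E}\,\frac{p(X,Y)^2\|Y-T_*(X)\|^2}{w(X)^2}\le\frac Cm\,\mathbb{E}\big[e^{5\kappa\|X\|^2}(1+\|X\|^2)\big]\,\mathbb{E}\big[e^{2\kappa\|Y\|^2}(1+\|Y\|^2)\big],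
\]
and both expectations are finite because $5\kappa<1$.
\end{proof}

By \eqref{eq:split}, Lemma~\ref{lem:stab} and Propositions~\ref{prop:small1} and~\ref{prop:small2}, the expectation of $\frac1m\sum_i\|\hat T_i-T_*(X_i)\|^2$ over $G$ is at most $C\,\mathbb{E}\Gamma+C/m\le C/m$. Lemma~\ref{lem:G} covers $G^c$, and \eqref{eq:sym} gives the first claim of Theorem~\ref{thm:small}. For the second, suppose that $\mu\in\mathcal G(\sigma_\mu)$ for some $\sigma_\mu$ and that $\nu$ integrates $e^{\lambda\|y\|^2}$ for all $\lambda>0$, as every compactly supported measure does. Then $\nu\in\mathcal G(\sigma_\nu)$ for $\sigma_\nu=\varepsilon/(48\sigma_\mu)$, and the hypothesis holds. The hypothesis is symmetric in $\mu$ and $\nu$, so the roles may be exchanged. \hfill$\square$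

\begin{thebibliography}{9}

\bibitem{Nutz}
Nutz, \emph{Introduction to Entropic Optimal Transport}.

\bibitem{RT}
R\"uschendorf and Thomsen, Statist.\ Probab.\ Lett., 1993.

\bibitem{WMA}
Matthew Werenski, James M.\ Murphy and Shuchin Aeron, \emph{Estimation of entropy-regularized optimal transport maps between non-compactly supported measures}, arXiv:2311.11934, 2023.

\end{thebibliography}
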